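\title{Bounded convex models of tube domains}

\begin{abstract}
Let $C\subset\mathbb{R}^d$ be a bounded convex domain. We prove that the tube domain $C+i\mathbb{R}^d$ is biholomorphic to a bounded convex domain if and only if $C$ is an open parallelepiped, and hence if and only if the tube is biholomorphic to the polydisc. This proves a conjecture stated in a paper of Zimmer. A biholomorphism $F$ onto a convex domain is encoded in its midpoint map $F^{-1}\big(\frac12(F(z)+F(w))\big)$. The imaginary translates of this map form a relatively compact family, and every translation-invariant measure on its closure is carried by midpoint maps of exponentials, each of which forces an interval to split off from $C$. The method also gives the sharp exponential growth rate of $(F')^{-1}$ along translation orbits and describes the convex models in which the translations act by affine maps.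
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $d\ge1$, let $\mathbb{D}\subset\mathbb{C}$ be the open unit disc, and let $C\subset\mathbb{R}^d$ be a domain, that is, a nonempty connected open set. The \emph{tube domain with base $C$} is
\[
\Omega=C+i\mathbb{R}^d\subset\mathbb{C}^d .
\]
Throughout the paper $C$ is bounded and convex, except in Example~\ref{ex:paraboloid} and in the places where we say explicitly that a hypothesis is dropped. Then $\Omega$ is convex and unbounded. It is also biholomorphic to a bounded domain: $C$ lies in a cube, so $\Omega$ lies in a product of $d$ vertical strips, each strip is biholomorphic to $\mathbb{D}$, and the product map sends $\Omega$ onto a subdomain of the polydisc $\mathbb{D}^d$. So $\Omega$ has a convex model and a bounded model, and one asks when it has a model that is both.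

For $d=1$ the answer is always, since $\Omega$ is a strip. For the cube $C=(-1,1)^d$ the tube is a product of strips and is biholomorphic to $\mathbb{D}^d$. The following conjecture, posed in \cite{Zimmer}, says that there is nothing else.

\begin{quote}
\emph{A tube domain with bounded convex base is biholomorphic to a bounded convex domain if and only if it is biholomorphic to $\mathbb{D}^d$.}
\end{quote}

Here is a reason to expect this. The translations $z\mapsto z+iy$, $y\in\mathbb{R}^d$, act on any bounded convex model $D$, and every orbit runs into $\partial D$. For the strip, magnifying the disc at the boundary point that an orbit approaches gives a half plane, on which the translations act as dilations. If the same happens in every dimension, one is led to convex models in which the translations are affine, with a nontrivial dilation in each direction $y$, and a bounded base leaves little room for these. We prove the conjecture along these lines and identify the bases. An \emph{open parallelepiped} is the image of $(-1,1)^d$ under an invertible affine map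 of $\mathbb{R}^d$.

\begin{theorem}\label{thm:main}
Let $C\subset\mathbb{R}^d$ be a bounded convex domain and $\Omega=C+i\mathbb{R}^d$. The following are equivalent:
\begin{enumerate}
\item[(i)] $\Omega$ is biholomorphic to a bounded convex domain;
\item[(ii)] $C$ is an open parallelepiped;
\item[(iii)] $\Omega$ is biholomorphic to $\mathbb{D}^d$.
\end{enumerate}
\end{theorem}

An invertible affine map of $\mathbb{R}^d$ extends to a complex affine map of $\mathbb{C}^d$ that sends the tube over $(-1,1)^d$ onto the tube over the image, so (ii) implies (iii). Since $\mathbb{D}^d$ is bounded and convex, (iii) implies (i). The content is that (i) implies (ii). For $d\ge2$ the base must be bounded: the tube over a paraboloid is biholomorphic to the ball (Example~\ref{ex:paraboloid}).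

The proof shows more. To state it we need a name for the way an interval splits off from $C$.

\begin{definition}\label{def:splitting}
An \emph{interval splitting} of $C$ is a pair $(f,e)$ with $f\in(\mathbb{R}^d)^*$, $e\in\mathbb{R}^d$, $f(e)=1$, such that $x+f(x'-x)e\in\overline C$ for all $x,x'\in\overline C$.
\end{definition}

In words, from any point of $\overline C$ one can move parallel to $e$ to any level of $f$ that is attained on $\overline C$. Put $P(x)=x-f(x)e$ and $f(\overline C)=[a,b]$. Since $x+f(x'-x)e=P(x)+f(x')e$, the condition says that $\overline C=[a,b]e+P(\overline C)$. The coordinate directions of a cube are interval splittings. If a plane domain has an interval splitting, then $P(\overline C)$ is a segment and the domain is a parallelogram, so a round disc and a triangle have none.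

If $(f,e)$ is an interval splitting and $c\ne0$, so is $(cf,e/c)$. Lemma~\ref{lem:splittings} shows that up to this scaling $C$ has finitely many interval splittings $(\varphi_1,e_1),\dots,(\varphi_k,e_k)$, $0\le k\le d$, and that $\varphi_i(e_j)=\delta_{ij}$. We scale them so that each interval $\varphi_j(C)$ has length $1$. Let $W=\bigcap_j\ker\varphi_j\subset\mathbb{R}^d$ and $W_{\mathbb{C}}=W+iW$, and write $z\in\mathbb{C}^d$ as $z=\sum_j\varphi_j(z)e_j+z_W$ with $z_W\in W_{\mathbb{C}}$. By the same lemma,
\begin{equation}\label{eq:product}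
C=\sum_{j=1}^k\varphi_j(C)e_j+C'
\end{equation}
with $C'\subset W$ bounded, convex and open in $W$. In particular $C$ is an open parallelepiped if $W=0$. Finally put
\[
\Lambda(v)=\pi\max_{j\le k}|\varphi_j(v)|\qquad(v\in\mathbb{R}^d),
\]
with $\Lambda=0$ if $k=0$. In the next theorem $\|\cdot\|$ is any operator norm; the growth rate does not depend on the choice.

\begin{theorem}\label{thm:growth}
Let $F:\Omega\to D$ be a biholomorphism onto a convex domain $D\subset\mathbb{C}^d$, bounded or not. For all $x\in C$ and $v\in\mathbb{R}^d$,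
\[
\limsup_{t\to+\infty}\frac1t\log\|F'(x+itv)^{-1}\|\le\Lambda(v).
\]
The constant is sharp: for a suitable $F$ the limit exists and equals $\Lambda(v)$ for all $x,v$ simultaneously. Moreover, if $0\ne v\in W$, then $|F(x+itv)|\to\infty$ as $t\to\pm\infty$, for every such $F$ and every $x\in C$.
\end{theorem}

\begin{theorem}\label{thm:affine}
Let $g_0(\zeta)=\zeta$ and $g_\alpha(\zeta)=(e^{i\alpha\zeta}-1)/(i\alpha)$ for $\alpha\ne0$. The biholomorphisms $F$ of $\Omega$ onto convex domains for which every map $p\mapsto F(F^{-1}(p)+iy)$, $y\in\mathbb{R}^d$, is affine are, up to post-composition with invertible affine maps, exactly the maps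
\[
z\mapsto\big(g_{\alpha_1}(\varphi_1(z)),\dots,g_{\alpha_k}(\varphi_k(z)),\,z_W\big),\qquad\alpha_1,\dots,\alpha_k\in[-\pi,\pi].
\]
\end{theorem}

\subsection*{Conventions}
Real linear functionals $f$ on $\mathbb{R}^d$ are extended complex-linearly to $\mathbb{C}^d$, so that $\operatorname{Re}f(z)=f(\operatorname{Re}z)$; real bilinear maps are extended complex-bilinearly. We write $|\cdot|$ for the Euclidean norm and $\eta\cdot\zeta=\sum_j\eta_j\zeta_j$, without complex conjugation. Put $M_f=\sup_Cf$. A \emph{support pair} is a pair $(b,f)$ with $b\in\partial C$, $f\ne0$ and $f(b)=M_f$. Every $b\in\partial C$ occurs in a support pair (take a supporting hyperplane), every $f\ne0$ occurs in one ($\overline C$ is compact), and $f<M_f$ on $C$ for $f\ne0$ ($C$ is open). We use that $C$ is the interior of $\overline C$, and that a point $p$ lies in a compact convex set $L\subset\mathbb{R}^d$ if and only if $f(p)\le\max_Lf$ for all $f$.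

\section{The midpoint map and two model cases}\label{sec:models}

\subsection{The midpoint map}
Let $F:\Omega\to D$ be a biholomorphism onto a convex domain $D\subset\mathbb{C}^d$. We want to study $F$ far out along the translation orbits. The translates $F(\,\cdot+iy)$ themselves are of no use: when $D$ is bounded their derivatives degenerate as $|y|\to\infty$. Convexity is an affine notion, so we look for an object that depends on $F$ only up to affine post-composition and still records that $D$ is convex. The \emph{midpoint map}
\[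
m^0:\Omega\times\Omega\to\Omega,\qquad m^0(z,w)=F^{-1}\big(\tfrac12(F(z)+F(w))\big),
\]
is such an object. It is defined on all of $\Omega\times\Omega$ because $D$ is convex, and it does not change if $F$ is replaced by $A\circ F$ with $A$ invertible and affine. For a holomorphic map $m:\Omega\times\Omega\to\mathbb{C}^d$ and $y\in\mathbb{R}^d$ put
\[
(T_ym)(z,w)=m(z+iy,w+iy)-iy .
\]
Then $T_yT_{y'}=T_{y+y'}$, and $T_ym^0$ is the midpoint map of $F(\,\cdot+iy)$.

The second-order part of $m^0$ along the diagonal is the symmetric bilinear map $\Gamma_z=F'(z)^{-1}F''(z)$; see Lemma~\ref{lem:identities}. The same object controls $(F')^{-1}$ along orbits. Differentiating the inverse gives, for $x\in C$ and $y,v\in\mathbb{R}^d$,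
\begin{equation}\label{eq:ode}
\frac{d}{dt}F'(z_t)^{-1}=-F'(z_t)^{-1}F''(z_t)(iv,\cdot)F'(z_t)^{-1}=-i\,\Gamma_{z_t}(v,\cdot)\,F'(z_t)^{-1},\qquad z_t=x+i(y+tv).
\end{equation}

\subsection{The strip}\label{sub:strip}
Let $\Sigma=\{|\operatorname{Re}\zeta|<\pi/4\}$. The map $\zeta\mapsto q=e^{2i\zeta}$ is a biholomorphism of $\Sigma$ onto the right half plane, and $\tan\zeta=i(1-q)/(1+q)$, so $F=\tan$ is a biholomorphism of $\Sigma$ onto $\mathbb{D}$. For real $\xi,s$,
\begin{equation}\label{eq:cos}
|\cos(\xi+is)|^2=\cos^2\xi+\sinh^2s,\qquad|\sin(\xi+is)|^2=\sin^2\xi+\sinh^2s .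
\end{equation}
Three things happen.

First, $1/F'(x+it)=\cos^2(x+it)$ grows like $\frac14e^{2|t|}$. By \eqref{eq:ode}, exponential growth means that $\Gamma$ does not vanish on average along the orbit. Indeed $\Gamma_\zeta=F''/F'=2\tan\zeta$, and $\Gamma_{\zeta+iy}\to\pm2i$ as $y\to\pm\infty$.

Second, the translates of $m^0$ converge. With $\varepsilon=e^{-2y}$ and $q=e^{2i\zeta}$ we have $\tan(\zeta+iy)-i=-2i\varepsilon\,\theta_\varepsilon(q)$, where $\theta_\varepsilon(q)=q/(1+\varepsilon q)$ and $\theta_\varepsilon^{-1}(p)=p/(1-\varepsilon p)$. By affine invariance $T_ym^0$ is the midpoint map of $\theta_\varepsilon(e^{2i\zeta})$, so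
\[
\exp\big(2i\,T_ym^0(z,w)\big)=\theta_\varepsilon^{-1}\Big(\tfrac12\big(\theta_\varepsilon(e^{2iz})+\theta_\varepsilon(e^{2iw})\big)\Big)\longrightarrow\tfrac12\big(e^{2iz}+e^{2iw}\big)\qquad(y\to+\infty)
\]
locally uniformly. Hence $T_ym^0\to m^+$, the midpoint map of $e^{2i\zeta}$. Since $\tan$ is odd, $T_ym^0\to m^-$, the midpoint map of $e^{-2i\zeta}$, as $y\to-\infty$.

Third, the limits have constant and purely imaginary $\Gamma=\pm2i$. They can be singled out by measure theory. The value of $\Gamma$ at $0$ for $T_ym^0$ is $2\tan(iy)=2i\tanh y$, so the closure of the orbit of $m^0$ is a copy of $[-\infty,\infty]$ on which $T$ acts by translation. A finite translation-invariant measure on $\mathbb{R}$ is zero, so every $T$-invariant probability measure on the closure is carried by $\{m^+,m^-\}$.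

In higher dimension the measures are needed, because a limit along one ray does not have constant $\Gamma$. For $F(z)=(\tan z_1,\tan z_2)$ on $\Sigma^2$ and $y=(t,0)$ we have $\Gamma_{z+iy}(a,b)\to(2ia_1b_1,\,2\tan z_2\,a_2b_2)$ as $t\to+\infty$.

\subsection{How an exponential splits off an interval}\label{sub:plane}
In dimension one there is nothing to split. Let $d=2$, suppose $|x_1-x_1'|<\pi$ for $x,x'\in C$, and suppose that $G(z)=(e^{iz_1},z_2)$, which is injective on $\Omega$, has convex image. Its midpoint map $m=(m_1,m_2)$ satisfies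
\[
e^{im_1}=\tfrac12\big(e^{iz_1}+e^{iw_1}\big),\qquad m_2=\tfrac12(z_2+w_2).
\]
Take $x,x'\in C$, $z=x+i(t,0)$ and $w=x'$. Then $e^{im_1}=\frac12e^{ix_1'}\big(1+e^{-t}e^{i(x_1-x_1')}\big)$. As $t\to+\infty$ the first coordinate forgets $z$ and the second does not. The number $\operatorname{Re}m_1-x_1'$ lies in $(-\pi,\pi)$, because $\operatorname{Re}m\in C$, and it is an argument of a number tending to $1$, so it tends to $0$. Therefore $\big(x_1',\frac12(x_2+x_2')\big)\in\overline C$, and by continuity this holds for $x,x'\in\overline C$. Replace $x'$ by the new point and repeat: the first coordinate stays $x_1'$ and the second tends to $x_2$. So $(x_1',x_2)\in\overline C$, and $C$ is a rectangle.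

\subsection{Plan of the proof}
Let $X$ be the closure of the orbit $\{T_ym^0\}$. Section~\ref{sec:midpoint} shows that $X$ is compact and that its elements keep three identities of $m^0$. Sections~\ref{sec:rigidity} and~\ref{sec:invariant} show that $\Gamma$ is constant and purely imaginary on the support of every $T$-invariant probability measure on $X$. Section~\ref{sec:algebra} shows that a constant $\Gamma=iB$ is a sum of terms $if(a)f(b)e$ with $(f,e)$ an interval splitting. Section~\ref{sec:growth} feeds this into \eqref{eq:ode} to bound the growth of $(F')^{-1}$, and compares the bound with the growth that is forced when an orbit stays bounded in $D$. We begin with the elementary geometry of splittings.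

\section{Interval splittings}\label{sec:splittings}

\begin{lemma}\label{lem:splittings}
Let $(f,e)$ and $(f',e')$ be interval splittings of $C$.
\begin{enumerate}
\item[(i)] If $f$ and $f'$ are not proportional, then $f'(e)=0=f(e')$.
\item[(ii)] If $f'=cf$, then $e'=e/c$.
\item[(iii)] Up to the scaling $(f,e)\mapsto(cf,e/c)$ there are finitely many interval splittings $(f_1,e_1),\dots,(f_k,e_k)$; they satisfy $k\le d$ and $f_i(e_j)=\delta_{ij}$. If $W=\bigcap_j\ker f_j$ and $C'$ is the image of $C$ under the projection $P(x)=x-\sum_jf_j(x)e_j$ onto $W$, then $C'$ is bounded, convex and open in $W$, and $C=\sum_jf_j(C)e_j+C'$.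
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Suppose $f'(e)\ne0$. Replacing $(f,e)$ by $(-f,-e)$ we may assume $f'(e)>0$. Let $b,b'$ be the maxima of $f,f'$ on $\overline C$. If $x\in\overline C$ and $f(x)<b$, then $x+(b-f(x))e\in\overline C$, and $f'$ is larger at this point than at $x$. So the face $\overline C\cap\{f'=b'\}$ lies in the hyperplane $\{f=b\}$. On the other hand, with $P'(x)=x-f'(x)e'$, this face contains $b'e'+P'(C)$, and $P'(C)$ is open in $\ker f'$. A nonempty open part of the hyperplane $\{f'=b'\}$ lies in $\{f=b\}$, so the hyperplanes coincide and $f,f'$ are proportional. This proves $f'(e)=0$ in the nonproportional case, and $f(e')=0$ follows by exchanging the two pairs.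

(ii) Here $c\ne0$ and $(f,ce')$ is an interval splitting. Let $f(\overline C)=[a,b]$, $a<b$, and let $L_a,L_b$ be the nonempty compact sets $\overline C\cap\{f=a\}$ and $\overline C\cap\{f=b\}$. The splitting $(f,e)$ gives $L_a+(b-a)e\subset L_b$ and $L_b-(b-a)e\subset L_a$, so $L_b=L_a+(b-a)e$. The same argument for $(f,ce')$ gives $L_b=L_a+(b-a)ce'$. Thus $L_a$ is invariant under translation by $(b-a)(e-ce')$ and all its integer multiples. Since $L_a$ is bounded, $e=ce'$.

(iii) By (i), splittings with pairwise nonproportional functionals satisfy $f_i(e_j)=\delta_{ij}$, so the functionals are linearly independent and there are at most $d$ of them. By (ii) a splitting is determined up to scaling by the line through its functional. Let $f_j(\overline C)=[a_j,b_j]$. Moving along $e_j$ changes $f_j$ and no other $f_i$. So from $x\in\overline C$ one reaches, in $k$ moves inside $\overline C$, the point $x+\sum_j(c_j-f_j(x))e_j=\sum_jc_je_j+P(x)$ for any $c_j\in[a_j,b_j]$. Hence $\overline C=\sum_j[a_j,b_j]e_j+P(\overline C)$, which is a product in the coordinates $\mathbb{R}^d\cong\mathbb{R}^k\times W$.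 Its interior $C$ is the product of the intervals $(a_j,b_j)$ and the interior of $P(\overline C)$ in $W$, and these factors are the projections $f_j(C)$ and $C'$.
\end{proof}

\section{Compactness and identities for midpoint maps}\label{sec:midpoint}

\subsection{The Kobayashi distance}
On $\mathbb{D}$ let $K_{\mathbb{D}}$ be the distance of the metric $|d\zeta|/(1-|\zeta|^2)$, so that $K_{\mathbb{D}}(0,\zeta)=\tanh^{-1}|\zeta|$. For a domain $D\subset\mathbb{C}^d$, the \emph{Kobayashi pseudodistance} $K_D$ is the largest pseudodistance on $D$ with $K_D(h(\zeta),h(\zeta'))\le K_{\mathbb{D}}(\zeta,\zeta')$ for all holomorphic $h:\mathbb{D}\to D$. For $D=\mathbb{D}$ the two definitions agree by the Schwarz--Pick lemma. Holomorphic maps do not increase $K$, so biholomorphisms preserve it, and $K_{\mathbb{C}^d}=0$.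

If $h$ maps a plane domain biholomorphically onto $\mathbb{D}$, then $K$ is the distance of the metric with density $|h'|/(1-|h|^2)$. For the half plane $\{\operatorname{Re}\zeta<M\}$ take $h=(1-q)/(1+q)$ with $q=M-\zeta$; the density is $2/(|1+q|^2-|1-q|^2)=1/(2\operatorname{Re}q)$. Since $|d\zeta|\ge|d\operatorname{Re}q|$,
\begin{equation}\label{eq:halfplane}
K(\zeta,\zeta')\ge\frac12\Big|\log\frac{M-\operatorname{Re}\zeta}{M-\operatorname{Re}\zeta'}\Big|.
\end{equation}
For the strip $\Sigma$ and $h=\tan$, \eqref{eq:cos} gives the density $1/(|\cos\zeta|^2-|\sin\zeta|^2)=1/\cos(2\operatorname{Re}\zeta)\ge1$. After scaling, a vertical strip of width $\beta$ has density at least $\pi/(2\beta)$, so there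
\begin{equation}\label{eq:strip}
K(\zeta,\zeta')\ge\frac{\pi}{2\beta}\,|\zeta-\zeta'|.
\end{equation}

\begin{lemma}\label{lem:kob}
\begin{enumerate}
\item[(a)] Let $D\ne\mathbb{C}^d$ be a convex domain and $\delta(p)=\operatorname{dist}(p,\partial D)$. Then $\delta$ is concave on $D$, and for $o,q\in D$
\[
K_D(o,q)\le|q-o|\int_0^1\frac{dt}{(1-t)\delta(o)+t\delta(q)} .
\]
In particular $K_D$ is finite and continuous.
\item[(b)] For $x_0\in C$ and $s>0$ the set $\{p\in\Omega:K_\Omega(x_0,p)\le s\}$ lies in a compact convex subset of $\Omega$.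
\item[(c)] $K_\Omega(x,x+iy)\ge\dfrac{\pi\,|y|}{2\operatorname{diam}C}$ for $x\in C$, $y\in\mathbb{R}^d$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The convex hull of the open balls of radii $\delta(o),\delta(q)$ about $o,q$ lies in $D$ and contains the ball of radius $(1-t)\delta(o)+t\delta(q)$ about $(1-t)o+tq$. This is concavity. If $0<|p'-p|<\delta(p)$, the disc $\zeta\mapsto p+\zeta\delta(p)(p'-p)/|p'-p|$ gives $K_D(p,p')\le\tanh^{-1}(|p'-p|/\delta(p))$. Cut the segment from $o$ to $q$ into $n$ equal pieces, add these bounds, use $\tanh^{-1}s=s+O(s^3)$ and let $n\to\infty$. The result is $K_D(o,q)\le|q-o|\int_0^1dt/\delta((1-t)o+tq)$, and concavity gives the stated bound. The bound tends to $0$ as $q\to o$, so continuity follows from the triangle inequality.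

(b) Let $K_\Omega(x_0,p)\le s$ and $f\ne0$. The functional $f$ maps $\Omega$ into $\{\operatorname{Re}\zeta<M_f\}$, so \eqref{eq:halfplane} gives $M_f-f(\operatorname{Re}p)\ge e^{-2s}(M_f-f(x_0))$, that is,
\[
f(\operatorname{Re}p)\le f(x_0)+(1-e^{-2s})(M_f-f(x_0)).
\]
The right side is the maximum of $f$ on $L=x_0+(1-e^{-2s})(\overline C-x_0)$, a compact convex subset of $C$. Hence $\operatorname{Re}p\in L$. Also $f$ maps $\Omega$ into the strip $f(C)+i\mathbb{R}$. If $\beta_f$ is its width, \eqref{eq:strip} gives $|f(\operatorname{Im}p)|\le2\beta_fs/\pi$. Taking coordinate functionals for $f$, we find that $\operatorname{Im}p$ lies in a compact box.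

(c) For $y\ne0$ apply \eqref{eq:strip} with $f(\xi)=y\cdot\xi/|y|$, for which $f(y)=|y|$ and $\beta_f\le\operatorname{diam}C$.
\end{proof}

\subsection{The compact space $X$}
From now on $F:\Omega\to D$ is a biholomorphism onto a convex domain, bounded or not, and $m^0$ is its midpoint map. Give $\operatorname{Hol}(\Omega\times\Omega,\mathbb{C}^d)$ the topology of locally uniform convergence, which is metrizable, and let $X$ be the closure of $\{T_ym^0:y\in\mathbb{R}^d\}$. The map $(y,m)\mapsto T_ym$ is continuous: if $y_n\to y$ and $m_n\to m$, then on a compact set $Q$ one uses uniform convergence and uniform continuity on a compact neighborhood of $Q+(iy,iy)$. Since $T_y$ preserves the orbit and has inverse $T_{-y}$, we have $T_yX=X$.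

\begin{lemma}\label{lem:compact}
The space $X$ is compact and contained in $\operatorname{Hol}(\Omega\times\Omega,\Omega)$. For each compact $Q\subset\Omega\times\Omega$ there is a compact convex subset of $\Omega$ that contains $m(Q)$ for all $m\in X$.
\end{lemma}

\begin{proof}
Fix $x_0\in C$ and let $m=T_ym^0$. Then $m$ maps $\Omega\times\Omega$ into $\Omega$ and $m(x_0,x_0)=x_0$. The maps $m(\cdot,w)$ and $m(x_0,\cdot)$ do not increase $K=K_\Omega$, so
\[
K(m(z,w),x_0)\le K(m(z,w),m(x_0,w))+K(m(x_0,w),m(x_0,x_0))\le K(z,x_0)+K(w,x_0).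
\]
The right side is bounded on $Q$ by Lemma~\ref{lem:kob}(a). By Lemma~\ref{lem:kob}(b) all $T_ym^0$ map $Q$ into one compact convex subset of $\Omega$, and so do their limits. The orbit is locally uniformly bounded, so its closure is compact by Montel's theorem.
\end{proof}

\subsection{Three identities}
A limit $m\in X$ comes without a map $F$. We therefore express what we need of $F$ through $m^0$ alone, in a form that passes to limits. Write $\partial_z,\partial_w$ for the derivatives in the first and second variable, and $\partial_z\partial_wm(a,b)$ for the mixed derivative in direction $a$ in the first variable and $b$ in the second. For $m\in\operatorname{Hol}(\Omega\times\Omega,\Omega)$ define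
\[
\Gamma^m_z(a,b)=-4\,\partial_z\partial_wm(a,b)\big|_{(z,z)} .
\]
This bilinear map depends holomorphically on $z$ and continuously on $m$, and $\Gamma^{T_ym}_z=\Gamma^m_{z+iy}$. Let $D_c$ denote the derivative in $z$ in direction $c$.

\begin{lemma}\label{lem:identities}
We have $\Gamma^{m^0}_z=F'(z)^{-1}F''(z)$. Every $m\in X$ satisfies:
\begin{enumerate}
\item[(P1)] $m(z,w)=m(w,z)$ and $m(z,z)=z$;
\item[(P2)] $\partial_z\partial_wm(a,b)+\Gamma^m_{m(z,w)}(\partial_zm\,a,\partial_wm\,b)=0$ on $\Omega\times\Omega$;
\item[(P3)] $D_c\Gamma^m_z(a,b)+\Gamma^m_z(c,\Gamma^m_z(a,b))$ is symmetric in $a,b,c$.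
\end{enumerate}
Moreover \emph{(P1)} implies that $\partial_zm=\partial_wm=\frac12\operatorname{id}$ on the diagonal, that $\Gamma^m_z$ is symmetric, and that
\begin{equation}\label{eq:taylor}
m(z+u,z-u)=z+\tfrac12\Gamma^m_z(u,u)+O(|u|^3).
\end{equation}
\end{lemma}

\begin{proof}
Assume (P1). Differentiating $m(z,z)=z$ gives $\partial_zm+\partial_wm=\operatorname{id}$ on the diagonal, and symmetry gives $\partial_zm=\partial_wm$ there. Applying $\partial_s\partial_t$ at $s=t=0$ to $m(z+sa,z+tb)=m(z+tb,z+sa)$ gives $\Gamma^m_z(a,b)=\Gamma^m_z(b,a)$. Differentiating $m(z,z)=z$ twice in direction $u$ gives $\partial_z^2m(u,u)+\partial_w^2m(u,u)=-2\partial_z\partial_wm(u,u)$. In the Taylor expansion of $m(z+u,z-u)$ the linear terms cancel, and the quadratic term is $\frac12\big(\partial_z^2m-2\partial_z\partial_wm+\partial_w^2m\big)(u,u)=-2\partial_z\partial_wm(u,u)$. This is \eqref{eq:taylor}.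

The map $m=m^0$ satisfies (P1) by definition. Differentiate $F(m)=\frac12(F(z)+F(w))$ in $z$ along $a$ and in $w$ along $b$:
\[
F''(m)(\partial_zm\,a,\partial_wm\,b)+F'(m)\,\partial_z\partial_wm(a,b)=0 .
\]
On the diagonal this reads $\frac14F''(z)(a,b)=\frac14F'(z)\Gamma^m_z(a,b)$, which is the formula for $\Gamma^{m^0}$. Applying $F'(m)^{-1}$ to the displayed identity then gives (P2). Differentiating $F'\,\Gamma(a,b)=F''(a,b)$ along $c$ gives $F''(c,\Gamma(a,b))+F'D_c\Gamma(a,b)=F'''(a,b,c)$, so the expression in (P3) equals $(F')^{-1}F'''(a,b,c)$, which is symmetric.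

Each $T_ym^0$ is the midpoint map of $F(\,\cdot+iy)$, so it has the three properties. They pass to limits in $X$, because locally uniform convergence of holomorphic maps implies locally uniform convergence of all derivatives, and because the limit takes values in $\Omega$.
\end{proof}

In geometric terms, $\Gamma^{m^0}$ is the Christoffel symbol of the flat connection of $\mathbb{C}^d$ pulled back by $F$, its symmetry is the vanishing of torsion, and (P3) is the vanishing of curvature.

\section{A boundary rigidity lemma}\label{sec:rigidity}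

The next section produces holomorphic maps $Y:\Omega\to\mathbb{C}^d$ whose real part becomes tangent to $\partial C$ at the boundary. Imaginary constants have this property, and we show that nothing else does.

\begin{lemma}\label{lem:rigidity}
Let $Y:\Omega\to\mathbb{C}^d$ be holomorphic and bounded on $L+i\mathbb{R}^d$ for each compact $L\subset C$. Suppose that for each support pair $(b,f)$ we have $\operatorname{Re}f(Y(x+iy))\to0$ uniformly in $y\in\mathbb{R}^d$ as $x\to b$, $x\in C$. Then $Y$ is constant and $\operatorname{Re}Y=0$.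
\end{lemma}

To see what must be proved, test a single frequency $\eta_0\ne0$ in $\mathbb{R}^d$. For $Y(z)=c_1e^{\eta_0\cdot z}+\overline{c_2}\,e^{-\eta_0\cdot z}$ with $c_1,c_2\in\mathbb{C}^d$,
\[
2\operatorname{Re}f(Y(x+iy))=e^{i\eta_0\cdot y}f\big(e^{x\cdot\eta_0}c_1+e^{-x\cdot\eta_0}c_2\big)+\text{complex conjugate},
\]
so the hypothesis is the linear system of the next lemma. The frequencies $\eta_0$ and $-\eta_0$ have to be treated together because taking the real part mixes them.

\begin{lemma}\label{lem:frequency}
Let $0\ne\eta_0\in\mathbb{R}^d$ and $c_1,c_2\in\mathbb{C}^d$. If $f(e^{b\cdot\eta_0}c_1+e^{-b\cdot\eta_0}c_2)=0$ for all support pairs $(b,f)$, then $c_1=c_2=0$.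
\end{lemma}

\begin{proof}
The system has real coefficients, so the real and imaginary parts of $(c_1,c_2)$ solve it, and we may assume $c_1,c_2\in\mathbb{R}^d$. Let $\mu<M$ be the minimum and maximum of $x\mapsto\eta_0\cdot x$ on $\overline C$. The support pairs with $f(x)=\eta_0\cdot x$ and $f(x)=-\eta_0\cdot x$ give
\[
e^{M}\eta_0\cdot c_1+e^{-M}\eta_0\cdot c_2=0,\qquad e^{\mu}\eta_0\cdot c_1+e^{-\mu}\eta_0\cdot c_2=0 .
\]
The determinant $e^{M-\mu}-e^{\mu-M}$ is nonzero, so $\eta_0\cdot c_1=\eta_0\cdot c_2=0$. Let $s\in(\mu,M)$, $q=e^sc_1+e^{-s}c_2$, and choose $x\in C$ with $\eta_0\cdot x=s$. Suppose $q\ne0$. Since $C$ is bounded, the ray from $x$ in direction $q$ meets $\partial C$ at a point $b=x+tq$, $t>0$, and $\eta_0\cdot b=s$ because $\eta_0\cdot q=0$. For a support pair $(b,f)$ we have $f(b)>f(x)$, so $f(q)>0$, while the hypothesis at $(b,f)$ says $f(q)=0$. Hence $e^sc_1+e^{-s}c_2=0$ for all $s\in(\mu,M)$, and two values of $s$ give $c_1=c_2=0$.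
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:rigidity}]
The plan is to write $Y$ as a superposition of the functions $e^{\eta\cdot z}$ with a distribution $S$ as coefficient and to apply Lemma~\ref{lem:frequency} near each $\eta_0\ne0$.

\emph{The distribution $S$.} For $\psi\in C_c^\infty(\mathbb{R}^d)$ let $\hat\psi(\zeta)=\int\psi(\eta)e^{-i\eta\cdot\zeta}\,d\eta$, an entire function of $\zeta\in\mathbb{C}^d$. The function $y\mapsto\hat\psi(y-ix)$ is the Fourier transform of $e^{-x\cdot\eta}\psi$, and integration by parts shows that it decays faster than any power of $|y|$, locally uniformly in $x$. For $x\in C$ put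
\[
\langle S,\psi\rangle=\int Y(x+iy)\,\hat\psi(y-ix)\,dy .
\]
The integrand is $h(x+iy)$ with $h(z)=Y(z)\hat\psi(-iz)$ holomorphic on $\Omega$. Since $Y$ is bounded on the sets $L+i\mathbb{R}^d$, the function $h$ decays rapidly in $y$, locally uniformly in $x$, and by the Cauchy estimates on polydiscs of a fixed small radius so do its first derivatives. We may differentiate under the integral, and the Cauchy--Riemann equations give $\partial_{x_j}\int h\,dy=-i\int\partial_{y_j}h\,dy=0$. So $\langle S,\psi\rangle$ does not depend on $x$. For fixed $x$ the map that sends $\psi$ to $\hat\psi(\,\cdot-ix)$ is continuous from $C_c^\infty$ to $L^1$, so $S$ is a $\mathbb{C}^d$-valued distribution on $\mathbb{R}^d$. Replacing $\psi$ by $e^{x\cdot\eta}\psi$ gives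
\begin{equation}\label{eq:S}
\int Y(x+iy)\,\hat\psi(y)\,dy=\langle S,e^{x\cdot\eta}\psi\rangle\qquad(x\in C,\ \psi\in C_c^\infty).
\end{equation}

\emph{The conjugate.} Let $\psi^*(\eta)=\overline{\psi(-\eta)}$ and $\langle S^*,\psi\rangle=\overline{\langle S,\psi^*\rangle}$. For real $y$ we have $\overline{\hat\psi(y)}=\widehat{\psi^*}(y)$, and $e^{x\cdot\eta}\psi^*=(e^{-x\cdot\eta}\psi)^*$. Conjugating \eqref{eq:S} for $\psi^*$ gives $\int\overline{Y(x+iy)}\,\hat\psi(y)\,dy=\langle S^*,e^{-x\cdot\eta}\psi\rangle$. Since $f$ is real, adding the two formulas gives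
\[
\int2\operatorname{Re}f(Y(x+iy))\,\hat\psi(y)\,dy=\langle f(S),e^{x\cdot\eta}\psi\rangle+\langle f(S^*),e^{-x\cdot\eta}\psi\rangle .
\]
Let $(b,f)$ be a support pair and let $x\to b$. The left side tends to $0$, because the convergence in the hypothesis is uniform in $y$ and $\hat\psi$ is integrable. On the right, $e^{\pm x\cdot\eta}\psi\to e^{\pm b\cdot\eta}\psi$ in $C_c^\infty$. Hence, as distributions,
\begin{equation}\label{eq:relation}
e^{b\cdot\eta}f(S)+e^{-b\cdot\eta}f(S^*)=0 .
\end{equation}

\emph{The support of $S$.} Let $\eta_0\ne0$. By Lemma~\ref{lem:frequency} the linear functionals $(c_1,c_2)\mapsto e^{b\cdot\eta_0}f(c_1)+e^{-b\cdot\eta_0}f(c_2)$ on $\mathbb{C}^{2d}$ have trivial common kernel, so they span the dual space and $2d$ of them, for support pairs $(b_j,f_j)$, are linearly independent. Let $A(\eta)$ be the $2d\times2d$ matrix with rows $(e^{b_j\cdot\eta}f_j,\,e^{-b_j\cdot\eta}f_j)$. It is smooth in $\eta$ and invertible at $\eta_0$, hence on a neighborhood $V$ of $\eta_0$, with smooth inverse. The relations \eqref{eq:relation} say that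 $A(\eta)$ annihilates the column $(S,S^*)$. Multiplying by $A^{-1}$ on $V$ gives $S=0$ on $V$. So $S$ is supported in $\{0\}$.

\emph{Conclusion.} By \eqref{eq:S}, the Fourier transform of the bounded function $y\mapsto Y(x+iy)$, a tempered distribution, is $e^{x\cdot\eta}S$ and is supported in $\{0\}$. A distribution supported in $\{0\}$ is a finite combination of derivatives of the Dirac mass, so the function is a polynomial, and a bounded polynomial is constant. Thus $\partial_{y_j}Y=0$, hence $\partial_{x_j}Y=-i\partial_{y_j}Y=0$, and $Y$ is a constant $c$. Every $f\ne0$ occurs in a support pair, so $f(\operatorname{Re}c)=0$ for all $f$ and $\operatorname{Re}c=0$.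
\end{proof}

\begin{remark}
The lemma fails for unbounded $C$: on the half plane $\{\operatorname{Re}\zeta>0\}$ the function $Y=\sinh$ is bounded on vertical strips of finite width, and $\operatorname{Re}\sinh(x+iy)=\sinh x\cos y\to0$ uniformly in $y$ as $x\to0$. Some control in $y$ is also needed: $e^{2i\zeta}$ is purely imaginary on both boundary lines of $\Sigma$.
\end{remark}

\section{Invariant measures live on constant $\Gamma$}\label{sec:invariant}

A Borel probability measure $\nu$ on $X$ is \emph{$T$-invariant} if $\int h\circ T_y\,d\nu=\int h\,d\nu$ for all $y$ and all continuous $h$. Since $X$ is compact and metrizable, the support $\operatorname{supp}\nu$ is the smallest closed set of full measure.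

\begin{proposition}\label{prop:constant}
Let $\nu$ be a $T$-invariant Borel probability measure on $X$. For every $m\in\operatorname{supp}\nu$ there is a symmetric bilinear map $B^m:\mathbb{R}^d\times\mathbb{R}^d\to\mathbb{R}^d$ with $\Gamma^m_z=iB^m$ for all $z\in\Omega$.
\end{proposition}

By \eqref{eq:taylor}, $\Gamma^m$ can be read off from the maps $z\mapsto m(z+iu,z-iu)$, which for real $u$ are self-maps of $\Omega$. Invariance of $\nu$ determines the average of these maps over $X$: it commutes with translations, so it is a translation. The difficulty is to pass from the average to a single $m$. Positivity does this. The distance of each map to a supporting hyperplane is positive, so if the full average is close to the hyperplane, every partial average is close to it as well, and Lemma~\ref{lem:rigidity} applies to the partial averages.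

\begin{proof}
Fix $u\in\mathbb{R}^d$ and put $H^m(z)=m(z+iu,z-iu)$. This is a holomorphic map $\Omega\to\Omega$, continuous in $(m,z)$, and
\begin{equation}\label{eq:H}
H^{T_ym}(z)=H^m(z+iy)-iy .
\end{equation}
For a Borel function $\omega:X\to[0,\kappa]$ with $\int\omega\,d\nu=1$ let $E_\omega(z)=\int\omega(m)H^m(z)\,d\nu(m)$. Note that $\kappa\ge1$. By Lemma~\ref{lem:compact}, for $z$ in a compact set all $H^m(z)$, $m\in X$, lie in one compact convex subset of $\Omega$. An average of points of such a set lies in the set, and an average of locally uniformly bounded holomorphic maps is holomorphic (integrate the Cauchy formula). So $E_\omega:\Omega\to\Omega$ is holomorphic.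

\emph{The full average.} For $\omega\equiv1$, \eqref{eq:H} and invariance give $E_1(z+iy)=\int H^{T_ym}(z)\,d\nu+iy=E_1(z)+iy$. So $E_1(z)-z$ is holomorphic and independent of $\operatorname{Im}z$, hence a constant $c$. From $E_1(\Omega)\subset\Omega$ we get $C+\operatorname{Re}c\subset C$, so $C+n\operatorname{Re}c\subset C$ for all $n\ge1$. Since $C$ is bounded, $\operatorname{Re}c=0$.

\emph{Partial averages.} Let $f\ne0$ and $z=x+iy$. Since $M_f-\operatorname{Re}f(H^m(z))>0$ for all $m$,
\[
0\le M_f-\operatorname{Re}f(E_\omega(z))\le\kappa\int\big(M_f-\operatorname{Re}f(H^m(z))\big)\,d\nu=\kappa\,(M_f-f(x)).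
\]
Put $Y_\omega(z)=E_\omega(z)-z$. Then $\operatorname{Re}f(Y_\omega(z))=(M_f-f(x))-(M_f-\operatorname{Re}f(E_\omega(z)))$ is a difference of two numbers in $[0,\kappa(M_f-f(x))]$, so $|\operatorname{Re}f(Y_\omega(x+iy))|\le\kappa(M_f-f(x))$. For a support pair $(b,f)$ this tends to $0$ uniformly in $y$ as $x\to b$. Next, $\operatorname{Re}Y_\omega$ is a difference of two points of $C$, so it is bounded. By \eqref{eq:H},
\[
\operatorname{Im}Y_\omega(x+iy)=\int\omega(m)\,\big(\operatorname{Im}H^m(x+iy)-y\big)\,d\nu=\int\omega(m)\operatorname{Im}H^{T_ym}(x)\,d\nu ,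
\]
and since $T_ym\in X$, Lemma~\ref{lem:compact} bounds this uniformly for $y\in\mathbb{R}^d$ and $x$ in a compact subset of $C$. By Lemma~\ref{lem:rigidity}, $Y_\omega$ is a purely imaginary constant.

\emph{Single maps.} Take $\omega=1_A/\nu(A)$ for Borel sets $A$ with $\nu(A)>0$. For fixed $z,z'\in\Omega$ the bounded functions $m\mapsto(H^m(z)-z)-(H^m(z')-z')$ and $m\mapsto\operatorname{Re}(H^m(z)-z)$ have integral zero over every such $A$, so they vanish $\nu$-almost everywhere. For fixed $z,z',u$ their common zero set is closed in $X$ and has full measure, so it contains $\operatorname{supp}\nu$. Thus for $m\in\operatorname{supp}\nu$ and every $u\in\mathbb{R}^d$, the vector $m(z+iu,z-iu)-z$ is independent of $z$ and lies in $i\mathbb{R}^d$. Replace $u$ by $su$, $s\in\mathbb{R}$. By \eqref{eq:taylor} the vector is $-\frac12s^2\Gamma^m_z(u,u)+O(s^3)$. Dividing by $s^2$ and letting $s\to0$ shows that $\Gamma^m_z(u,u)$ is independent of $z$ and lies in $i\mathbb{R}^d$. By polarization, $\Gamma^m_z(a,b)=\frac14\big(\Gamma^m_z(a+b,a+b)-\Gamma^m_z(a-b,a-b)\big)$ has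 the same properties for real $a,b$, and $\Gamma^m_z$ is complex-bilinear.
\end{proof}

\begin{example}[an unbounded base]\label{ex:paraboloid}
Let $d\ge2$, write $z=(z_1,z')$, and let $\Omega_0$ be the tube over the paraboloid $\{x_1>|x'|^2\}$. Since $(\operatorname{Re}\zeta)^2=\frac12|\zeta|^2+\frac12\operatorname{Re}\zeta^2$, we have
\[
\Omega_0=\big\{\operatorname{Re}(z_1-\tfrac12z'\cdot z')>\tfrac12|z'|^2\big\}.
\]
The polynomial automorphism $\Phi(z)=(z_1-\frac12z'\cdot z',z')$ of $\mathbb{C}^d$ maps $\Omega_0$ onto the convex domain $\{\operatorname{Re}p_1>\frac12|p'|^2\}$. The map $p\mapsto(p_1-1,\sqrt2\,p')/(p_1+1)$, with inverse $q\mapsto(1+q_1,\sqrt2\,q')/(1-q_1)$, sends this domain onto the unit ball, because $|p_1-1|^2+2|p'|^2<|p_1+1|^2$ is equivalent to $\operatorname{Re}p_1>\frac12|p'|^2$. The ball is bounded and convex, and for $d\ge2$ it is not biholomorphic to $\mathbb{D}^d$. So boundedness of the base cannot be dropped in Theorem~\ref{thm:main}.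

One sees where the proof above breaks. With $\epsilon=(1,0,\dots,0)$, the midpoint map of $\Phi$ is $m(z,w)=\frac12(z+w)-\frac18\big((z'-w')\cdot(z'-w')\big)\epsilon$. It is fixed by every $T_y$, and $m(z+iu,z-iu)=z+\frac12|u'|^2\epsilon$ is a real translation, which the paraboloid admits. Here $\Gamma(a,b)=-(a'\cdot b')\epsilon$ is constant and real.
\end{example}

\section{Constant $\Gamma$ and interval splittings}\label{sec:algebra}

\begin{proposition}\label{prop:structure}
Let $m\in\operatorname{Hol}(\Omega\times\Omega,\Omega)$ satisfy \emph{(P1)--(P3)}, and suppose $\Gamma^m_z=iB$ for all $z$, with $B:\mathbb{R}^d\times\mathbb{R}^d\to\mathbb{R}^d$ bilinear. Then there are $l\ge0$, $f_1,\dots,f_l\in(\mathbb{R}^d)^*$ and $p_1,\dots,p_l\in\mathbb{R}^d$ with $f_i(p_j)=\delta_{ij}$ and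
\[
B(a,b)=\sum_{j=1}^lf_j(a)f_j(b)\,p_j .
\]
Each interval $f_j(C)$ has length at most $\pi$, and each $(f_j,p_j)$ is an interval splitting of $C$.
\end{proposition}

\begin{proof}
By (P1) $B$ is symmetric, and since $\Gamma^m$ is constant, (P3) says that $B(c,B(a,b))$ is symmetric in $a,b,c$. Writing $ab=B(a,b)$, we get $(ab)c=c(ab)=a(bc)$. So $\mathfrak{A}=(\mathbb{R}^d,B)$ is a commutative associative real algebra, possibly without unit. The proposition says that $\mathfrak{A}$ is $\mathbb{R}^l$ plus an ideal with zero multiplication, and the only tool is that $m$ takes values in $\Omega$. To use it we need a formula for $m$, that is, a map $G$ with $G''=G'\Gamma$ whose midpoint map is $m$. For $d=1$ and $\Gamma=i\alpha$ this is $e^{i\alpha\zeta}$, and in general it is the exponential of the algebra.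

Adjoin a unit, $U_{\mathbb{R}}=\mathbb{R}1\oplus\mathfrak{A}$, and complexify, $U=U_{\mathbb{R}}+iU_{\mathbb{R}}=\mathbb{C}1\oplus\mathfrak{A}_{\mathbb{C}}$ with $\mathfrak{A}_{\mathbb{C}}=\mathbb{C}^d$, an ideal of $U$. Real and imaginary parts in $U$ refer to $U_{\mathbb{R}}$; on $\mathfrak{A}_{\mathbb{C}}$ they are the usual ones. In the finite-dimensional commutative algebra $U$ the exponential series converges and $e^{a+b}=e^ae^b$, so every $e^a$ is invertible. Put $G(z)=e^{iz}\in U$ for $z\in\mathbb{C}^d$. Then $G'(z)a=ia\,G(z)$ and $G''(z)(a,b)=-ab\,G(z)=G'(z)\big(\Gamma(a,b)\big)$, where $\Gamma=iB$.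

\medskip\noindent\emph{Step 1: $e^{im(z,w)}=\frac12(e^{iz}+e^{iw})$ on $\Omega\times\Omega$; in particular $e^{iz}+e^{iw}$ is invertible in $U$.}
Let $\Phi=G\circ m$. By the chain rule and (P2),
\[
\partial_z\partial_w\Phi(a,b)=G'(m)\big(\Gamma(\partial_zm\,a,\partial_wm\,b)+\partial_z\partial_wm(a,b)\big)=0 .
\]
So $\partial_z\Phi$ does not depend on $w$, and its value at $w=z$ is $\frac12G'(z)$ by (P1). In the same way $\partial_w\Phi=\frac12G'(w)$. Hence $\Phi-\frac12(G(z)+G(w))$ is constant, and it vanishes on the diagonal.

\medskip\noindent\emph{Step 2: if $n\in\mathfrak{A}$ is nilpotent, then $\mathfrak{A}n=0$.}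
The smallest algebra to be excluded has basis $n,n^2$ with $n^3=0$. For $z=z_1n+z_2n^2$ we have $e^{iz}=1+iz_1n+(iz_2-\frac12z_1^2)n^2$, and Step~1 gives $m_2=\frac12(z_2+w_2)+\frac i8(z_1-w_1)^2$. If $z_1-w_1=\theta+it$ and $\operatorname{Re}z,\operatorname{Re}w$ are fixed, then $\operatorname{Re}m_2$ contains the term $-\frac14\theta t$, which is unbounded in $t$ for $\theta\ne0$, although $\operatorname{Re}m$ lies in the bounded set $C$. The general case is the same argument.

Let $n^p=0$, $x,x'\in C$, $\sigma=\frac12(e^{ix}+e^{ix'})=e^{im(x,x')}$ and $g=\frac12\sigma^{-1}e^{ix}=(1+e^{i(x'-x)})^{-1}$. By Step~1, for $t\in\mathbb{R}$,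
\[
e^{im(x+itn,x')}=\tfrac12\big(e^{ix}e^{-tn}+e^{ix'}\big)=\sigma\,(1+\rho(t)),\qquad\rho(t)=g\,(e^{-tn}-1).
\]
The element $\rho(t)$ is a multiple of $n$, so it lies in $\mathfrak{A}_{\mathbb{C}}$ and $\rho(t)^p=0$, and it is a polynomial in $t$. Hence $L(t)=\sum_{j=1}^{p-1}(-1)^{j+1}\rho(t)^j/j$ is a polynomial in $t$ with values in $\mathfrak{A}_{\mathbb{C}}$, and $e^{L(t)}=1+\rho(t)$ by the formal power series identity. The continuous path
\[
\gamma(t)=m(x+itn,x')-m(x,x')+iL(t)\in\mathfrak{A}_{\mathbb{C}}
\]
satisfies $e^{i\gamma(t)}=1$ and $\gamma(0)=0$. The map $a\mapsto e^{ia}-1$ from $\mathfrak{A}_{\mathbb{C}}$ to itself has derivative $a\mapsto ia$ at $0$, so it is injective near $0$. Thus $0$ is isolated in the additive group $\{a:e^{ia}=1\}$, the group is discrete, and $\gamma\equiv0$. Taking real parts,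
\[
\operatorname{Re}m(x+itn,x')=\operatorname{Re}m(x,x')+\operatorname{Im}L(t).
\]
The left side lies in the bounded set $C$ for all $t\in\mathbb{R}$, so the polynomial $\operatorname{Im}L$ is constant. Since $\rho(0)=0$, we have $L'(0)=\rho'(0)=-gn$, and as $n$ is real this gives $(\operatorname{Im}g)\,n=0$. For $h\in\mathbb{R}^d$ and $x'=x+\varepsilon h$ we have $g=(2+i\varepsilon h+O(\varepsilon^2))^{-1}=\frac12-\frac i4\varepsilon h+O(\varepsilon^2)$. Dividing by $\varepsilon$ and letting $\varepsilon\to0$ gives $hn=0$.

\medskip\noindent\emph{Step 3: the form of $B$.}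
The nilpotent elements of $\mathfrak{A}$ form an ideal $N$, by the binomial formula, and $\mathfrak{R}=\mathfrak{A}/N$ has no nonzero nilpotent element. Neither has $\mathbb{R}1\oplus\mathfrak{R}$: if $(\lambda1+a)^p=0$, then $\lambda^p=0$, so $a$ is nilpotent and $a=0$. Recall that a finite-dimensional commutative real algebra with unit and without nonzero nilpotents is a finite product of fields, each isomorphic to $\mathbb{R}$ or $\mathbb{C}$, and that an ideal of a finite product of fields is the product of some of the factors. So $\mathfrak{R}$, an ideal of $\mathbb{R}1\oplus\mathfrak{R}$, is zero or a finite product of copies of $\mathbb{R}$ and $\mathbb{C}$.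

Suppose a factor $\mathbb{C}$ occurs. It gives a surjective homomorphism of real algebras $\chi:\mathfrak{A}\to\mathbb{C}$, which extends to the unital homomorphism of complex algebras $\tilde\chi(\lambda1+a+ib)=\lambda+\chi(a)+i\chi(b)$ on $U$. Choose $u\in\mathfrak{A}$ with $\chi(u)=i$ and $x\in C$. The points $z=x+i\frac\pi2u$ and $w=x-i\frac\pi2u$ lie in $\Omega$, and $\tilde\chi(e^{iz}+e^{iw})=e^{i\chi(x)}(e^{-i\pi/2}+e^{i\pi/2})=0$. But $\tilde\chi$ does not vanish on invertible elements, which contradicts Step~1. So $\mathfrak{A}/N\cong\mathbb{R}^l$ for some $l\ge0$.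

Let $f_j:\mathfrak{A}\to\mathbb{R}$ be the coordinate homomorphisms, so that $N=\bigcap_j\ker f_j$. Choose $c_j\in\mathfrak{A}$ with $f_i(c_j)=\delta_{ij}$ and put $p_j=c_j^2$. Then $f_i(p_j)=f_i(c_j)^2=\delta_{ij}$. The element $n_j=c_j^2-c_j$ lies in $N$, and $\mathfrak{A}N=0$ by Step~2, so $p_j^2=(c_j+n_j)^2=c_j^2=p_j$. For $i\ne j$ we have $c_ic_j\in N$, so $p_ip_j=(c_ic_j)^2=0$. Write $z\in\mathbb{C}^d$ as $z=\sum_jf_j(z)p_j+z_N$ with $z_N\in N+iN$. Multiplying two such expressions and using $\mathfrak{A}N=0$ gives the formula for $B$.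

\medskip\noindent\emph{Step 4: widths and splittings.}
For $r\ge2$ we have $z^r=\sum_jf_j(z)^rp_j$, so $e^{iz}=1+\sum_j(e^{if_j(z)}-1)p_j+iz_N$, and Step~1 reads
\begin{equation}\label{eq:coordinates}
e^{if_j(m)}=\tfrac12\big(e^{if_j(z)}+e^{if_j(w)}\big)\quad(1\le j\le l),\qquad m_N=\tfrac12(z_N+w_N).
\end{equation}
If the open interval $f_j(C)$ had length greater than $\pi$, we could choose $z,w\in C$ with $f_j(z)-f_j(w)=\pi$, and the right side would vanish. So the length is at most $\pi$, and any two points of $f_j(C)$ differ by less than $\pi$.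

Now we argue as in Section~\ref{sub:plane}. Fix $j$, let $x,x'\in C$ and $t\ge0$, and let $\xi_t=\operatorname{Re}m(x+itp_j,x')\in C$. Recall that $\operatorname{Re}\zeta$ is an argument of $e^{i\zeta}$.
\begin{itemize}
\item For $i\ne j$, $f_i(x+itp_j)=f_i(x)$, and the right side of \eqref{eq:coordinates} is $e^{i(f_i(x)+f_i(x'))/2}\cos\frac12(f_i(x)-f_i(x'))$ with positive cosine. So $f_i(\xi_t)$ and $\frac12f_i(x+x')$ differ by an element of $2\pi\mathbb{Z}$. Both lie in $f_i(C)$, so they are equal.
\item The right side for the index $j$ is $\frac12e^{if_j(x')}\big(1+e^{-t}e^{if_j(x-x')}\big)$. So $f_j(\xi_t)-f_j(x')\in(-\pi,\pi)$ is an argument of a number that tends to $1$ as $t\to\infty$, and $f_j(\xi_t)\to f_j(x')$.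
\item Since $(p_j)_N=0$, we have $(\xi_t)_N=\frac12(x+x')_N$.
\end{itemize}
Hence $\xi_t$ converges to the point that agrees with $\frac12(x+x')$ except that its $j$-th coordinate is $f_j(x')$:
\begin{equation}\label{eq:half}
\tfrac12(x+x')+\tfrac12f_j(x'-x)\,p_j\in\overline C .
\end{equation}
By continuity \eqref{eq:half} holds for all $x,x'\in\overline C$. Fix $x$ and iterate: let $x'_0=x'$ and $x'_{n+1}=\frac12(x+x'_n)+\frac12f_j(x'_n-x)p_j\in\overline C$. The differences $h_n=x'_n-x$ satisfy $h_{n+1}=\frac12h_n+\frac12f_j(h_n)p_j$. So $f_j(h_{n+1})=f_j(h_n)$, and $h_n-f_j(h_n)p_j$ is halved at each step. Thus $h_n\to f_j(x'-x)p_j$ and $x+f_j(x'-x)p_j\in\overline C$.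
\end{proof}

In the notation of Section~\ref{sec:intro}, the two propositions combine as follows.

\begin{corollary}\label{cor:form}
If $m\in X$ lies in the support of a $T$-invariant probability measure, then there are $\alpha_1,\dots,\alpha_k\in[-\pi,\pi]$ with
\[
\Gamma^m_z(a,b)=i\sum_{j=1}^k\alpha_j\,\varphi_j(a)\varphi_j(b)\,e_j\qquad(z\in\Omega).
\]
\end{corollary}

\begin{proof}
By Lemmas~\ref{lem:compact} and~\ref{lem:identities} and Propositions~\ref{prop:constant} and~\ref{prop:structure}, $\Gamma^m=i\sum_rf_r(\cdot)f_r(\cdot)p_r$ with interval splittings $(f_r,p_r)$. By Lemma~\ref{lem:splittings}, $f_r=\alpha\varphi_j$ and $p_r=e_j/\alpha$ for some $j=j(r)$ and $\alpha\ne0$, so the $r$-th term is $\alpha\varphi_j(\cdot)\varphi_j(\cdot)e_j$. The $f_r$ are linearly independent, so $r\mapsto j(r)$ is injective and we may write $\alpha=\alpha_j$. The length of $f_r(C)$ is $|\alpha_j|\le\pi$. Put $\alpha_j=0$ for the remaining $j$.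
\end{proof}

For the strip $\Sigma$ of width $\pi/2$ we have $\varphi_1(\zeta)=2\zeta/\pi$ and $e_1=\pi/2$. The limits $m^\pm$ of Section~\ref{sub:strip} correspond to $\alpha_1=\pm\pi$, and $\Lambda(v)=2|v|$ is the growth rate found there.

\section{Growth along translation orbits}\label{sec:growth}

\subsection{The upper bound}
By \eqref{eq:ode} the growth of $(F')^{-1}$ along a ray is bounded by a time average of a continuous function on $X$. Time averages along the ray lead to measures that are invariant under the $T_{tv}$ only, and the example on $\Sigma^2$ shows that this is not enough for Corollary~\ref{cor:form}. We therefore average over a tube of rays, with starting points in a ball of radius $n$ and length $\tau_n$ so large compared with $n$ that the growth rate is unaffected.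

To obtain the exact constant we use the logarithmic norm. Equip $\mathbb{C}^d$ with the norm $\max(|\varphi_1(z)|,\dots,|\varphi_k(z)|,|z_W|)$, let $\|\cdot\|$ be its operator norm, and for a linear map $A$ of $\mathbb{C}^d$ put
\[
\mu(A)=\lim_{h\downarrow0}\frac{\|1+hA\|-1}{h}.
\]
The limit exists because $h\mapsto\|1+hA\|$ is convex. The triangle inequality gives $|\mu(A)-\mu(A')|\le\|A-A'\|$, and $\mu(0)=0$, so $|\mu(A)|\le\|A\|$. For Theorem~\ref{thm:main} only $v\in W$ matters, and then the reader may replace $\mu(A)$ by $\|A\|$ throughout.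

\begin{proof}[Proof of the inequality in Theorem~\ref{thm:growth}]
Fix $x\in C$ and $v\in\mathbb{R}^d$. For $y,u\in\mathbb{R}^d$ and $m\in X$ put
\[
Q(y)=F'(x+iy)^{-1},\qquad\lambda(y)=\log\|Q(y)\|,\qquad A_u(m)=-i\,\Gamma^m_x(u,\cdot).
\]
Since $\Gamma^{m^0}_{x+iy}=\Gamma^{T_ym^0}_x$, equation \eqref{eq:ode} says that $q(t)=Q(y+tu)$ solves $q'=A(t)q$ with $A(t)=A_u(T_{y+tu}m^0)$. From $q(t+h)=(1+hA(t))q(t)+o(h)$ we get $\|q(t+h)\|\le\big(1+h\mu(A(t))+o(h)\big)\|q(t)\|$ as $h\downarrow0$. The function $t\mapsto\log\|q(t)\|$ is locally Lipschitz, so it is the integral of its derivative, which exists almost everywhere and is at most $\mu(A(t))$. Hence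
\begin{equation}\label{eq:mu}
\lambda(y+\tau u)-\lambda(y)\le\int_0^\tau\mu\big(A_u(T_{y+tu}m^0)\big)\,dt\qquad(\tau>0).
\end{equation}
Since $X$ is compact, there is $g$ with $\|A_u(m)\|\le g|u|$ for all $m\in X$, $u\in\mathbb{R}^d$. Applying \eqref{eq:mu} with $\tau=1$ from $y$ to $y+u$ and from $y+u$ to $y$ gives $|\lambda(y+u)-\lambda(y)|\le g|u|$. In particular $L=\limsup_{t\to+\infty}\lambda(tv)/t$ is finite.

Let $h(m)=\mu(A_v(m))$, a continuous function on $X$. By \eqref{eq:mu} with $u=v$ and the Lipschitz bound for $\lambda$,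
\[
\int_0^\tau h(T_{y+tv}m^0)\,dt\ge\lambda(y+\tau v)-\lambda(y)\ge\lambda(\tau v)-\lambda(0)-2g|y| .
\]
For each $n\ge1$ choose $\tau_n>0$ with $\lambda(\tau_nv)/\tau_n\ge L-\frac1n$ and so large that $(\lambda(0)+2gn)/\tau_n\le\frac1n$. Then
\begin{equation}\label{eq:average}
\frac1{\tau_n}\int_0^{\tau_n}h(T_{y+tv}m^0)\,dt\ge L-\frac2n\qquad\text{for all }|y|\le n .
\end{equation}
Let $B_n=\{y\in\mathbb{R}^d:|y|\le n\}$, and let $\nu_n$ be the image of normalized Lebesgue measure on $B_n\times[0,\tau_n]$ under $(y,t)\mapsto T_{y+tv}m^0$. By \eqref{eq:average}, $\int h\,d\nu_n\ge L-\frac2n$. The Borel probability measures on a compact metrizable space are sequentially compact in the weak-$*$ topology, so a subsequence of $(\nu_n)$ converges to a probability measure $\nu$, and $\int h\,d\nu\ge L$. For continuous $\psi$ on $X$ and $y'\in\mathbb{R}^d$, replacing $\psi$ by $\psi\circ T_{y'}$ replaces the average over $B_n$ by the average over $B_n+y'$, so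
\[
\Big|\int\psi\circ T_{y'}\,d\nu_n-\int\psi\,d\nu_n\Big|\le\sup|\psi|\;\frac{\operatorname{vol}\big(B_n\triangle(B_n+y')\big)}{\operatorname{vol}B_n}\longrightarrow0 ,
\]
because the symmetric difference lies in the shell $n-|y'|\le|y|\le n+|y'|$. Thus $\nu$ is $T$-invariant.

For $m\in\operatorname{supp}\nu$, Corollary~\ref{cor:form} gives $A_v(m)z=\sum_j\alpha_j\varphi_j(v)\varphi_j(z)e_j$. So $1+sA_v(m)$ multiplies the coordinate $\varphi_j(z)$ by the real number $1+s\alpha_j\varphi_j(v)$ and fixes $z_W$. For small $s>0$ these factors are positive and at most $1+s\Lambda(v)$, since $|\alpha_j|\le\pi$, so $\|1+sA_v(m)\|\le1+s\Lambda(v)$ and $h(m)\le\Lambda(v)$. Hence $L\le\int h\,d\nu\le\Lambda(v)$.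
\end{proof}

\begin{proof}[Proof of sharpness]
Let $\beta_j$ be the midpoint of $\varphi_j(C)$ and let $F$ have components $\tan\frac\pi2(\varphi_j(z)-\beta_j)$, $j\le k$, and $z_W$. By \eqref{eq:product}, $\Omega$ is the product of the strips $\varphi_j(C)+i\mathbb{R}$ of width $1$ and of $C'+iW$, and $\zeta\mapsto\frac\pi2(\zeta-\beta_j)$ maps the $j$-th strip onto $\Sigma$. So $F$ maps $\Omega$ biholomorphically onto the convex domain $\mathbb{D}^k\times(C'+iW)$. In these coordinates $F'(x+itv)^{-1}$ multiplies the $j$-th coordinate by $\frac2\pi\cos^2\frac\pi2\big(\varphi_j(x)-\beta_j+it\varphi_j(v)\big)$ and is the identity on $W_{\mathbb{C}}$. By \eqref{eq:cos}, the modulus of the $j$-th factor is asymptotic to $\frac1{2\pi}e^{\pi t|\varphi_j(v)|}$ if $\varphi_j(v)\ne0$ and is a positive constant if $\varphi_j(v)=0$. So the limit exists and equals $\Lambda(v)$.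
\end{proof}

\subsection{Bounded orbits force growth}
If $F(x+iy)$ stays in a bounded region while its Kobayashi distance to $F(x)$ grows linearly in $|y|$, it must approach $\partial D$ exponentially fast. Then $F$ squeezes a ball of fixed size about $x+iy$ under a nearby supporting hyperplane, so $F'$ is small in one codirection. In the next lemma $\|\cdot\|$ refers to the Euclidean norm. Note that $D\ne\mathbb{C}^d$, because $K_D$ is not identically zero by Lemma~\ref{lem:kob}(c).

\begin{lemma}\label{lem:lower}
Let $x\in C$, $o=F(x)$, $r=\operatorname{dist}(o,\partial D)$, $\varrho=\operatorname{dist}(x,\partial C)$, $R>0$, and $a=\pi r/(4R\operatorname{diam}C)$. If $y\in\mathbb{R}^d$ satisfies $|F(x+iy)-o|\le R$ and $a|y|>1$, then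
\[
\|F'(x+iy)^{-1}\|\ge\frac{\varrho}{2r}\,e^{a|y|}.
\]
\end{lemma}

\begin{proof}
Let $z=x+iy$, $q=F(z)$, $\delta=\operatorname{dist}(q,\partial D)$. By Lemma~\ref{lem:kob}(c) and (a),
\[
\frac{2R}{r}\,a|y|=\frac{\pi|y|}{2\operatorname{diam}C}\le K_\Omega(x,z)=K_D(o,q)\le R\int_0^1\frac{dt}{(1-t)r+t\delta}.
\]
If $\delta>r/2$, the integrand is at most $2/r$, which gives $a|y|\le1$, against the hypothesis. So $\delta\le r/2$, the integral equals $\log(r/\delta)/(r-\delta)\le\frac2r\log(r/\delta)$, and $\delta\le re^{-a|y|}$.

Let $p^*\in\partial D$ with $|p^*-q|=\delta$. A supporting real hyperplane at $p^*$ is given by $\operatorname{Re}\ell$ with $\ell$ complex-linear of norm $1$ and $\operatorname{Re}\ell(p)<\operatorname{Re}\ell(p^*)$ on $D$; moreover $\operatorname{Re}\ell(p^*)\le\operatorname{Re}\ell(q)+\delta$. The ball of radius $\varrho$ about $z$ lies in $\Omega$. For a unit vector $\xi\in\mathbb{C}^d$ the function $\phi(\zeta)=\ell(F(z+\varrho\zeta\xi))-\ell(q)$ on $\mathbb{D}$ satisfies $\phi(0)=0$ and $\operatorname{Re}\phi<\delta$. Then $|\phi|<|2\delta-\phi|$,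 so $\phi/(2\delta-\phi)$ maps $\mathbb{D}$ to $\mathbb{D}$ and fixes $0$, and the Schwarz lemma gives $|\phi'(0)|\le2\delta$. Thus $\|\ell F'(z)\|\le2\delta/\varrho$. From $1=\|\ell\|\le\|\ell F'(z)\|\,\|F'(z)^{-1}\|$ we obtain $\|F'(z)^{-1}\|\ge\varrho/(2\delta)\ge\frac{\varrho}{2r}e^{a|y|}$.
\end{proof}

\begin{proof}[Proof of the last statement of Theorem~\ref{thm:growth}]
Let $0\ne v\in W$ and $x\in C$, and suppose the statement fails. Replacing $v$ by $-v\in W$ if necessary, we find $t_n\to+\infty$ and $R>0$ with $|F(x+it_nv)-F(x)|\le R$. Lemma~\ref{lem:lower} gives $\|F'(x+it_nv)^{-1}\|\ge\frac{\varrho}{2r}e^{a|v|t_n}$ for large $n$. So the upper limit in Theorem~\ref{thm:growth} is at least $a|v|>0$, while $\Lambda(v)=0$.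
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
It remains to show that (i) implies (ii). Let $F$ be a biholomorphism of $\Omega$ onto a bounded convex domain. No orbit $t\mapsto F(x+itv)$ tends to infinity, so $W=0$ by Theorem~\ref{thm:growth}. Then $e_1,\dots,e_k$ span $\mathbb{R}^d$ and are linearly independent, so $k=d$, and by \eqref{eq:product} $C=\sum_{j=1}^d\varphi_j(C)e_j$ is an open parallelepiped.
\end{proof}

\begin{remark}
Boundedness of $D$ enters only in this last step, and it cannot be omitted: the identity maps every $\Omega$ onto a convex domain. Less is enough. Let $D$ be convex and $x_0\in C$, and suppose that for each $v\ne0$ one of the orbits $t\mapsto F(x_0+itv)$, $t\mapsto F(x_0-itv)$, $t\ge0$, does not tend to infinity in $\mathbb{C}^d$. Then Theorem~\ref{thm:growth} again gives $W=0$, and $C$ is an open parallelepiped.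
\end{remark}

\section{Models with affine translations}\label{sec:affine}

Theorem~\ref{thm:affine} is the case in which $X$ is a single point.

\begin{proof}[Proof of Theorem~\ref{thm:affine}]
Suppose every $A_y(p)=F(F^{-1}(p)+iy)$ is affine on the convex domain $D$. Affine maps preserve midpoints, so
\[
F\big(m^0(z+iy,w+iy)\big)=\tfrac12\big(A_yF(z)+A_yF(w)\big)=A_yF\big(m^0(z,w)\big)=F\big(m^0(z,w)+iy\big).
\]
Thus $T_ym^0=m^0$ for all $y$, and the Dirac mass at $m^0$ is $T$-invariant. By Corollary~\ref{cor:form}, $(F')^{-1}F''=\Gamma=i\sum_j\alpha_j\varphi_j(\cdot)\varphi_j(\cdot)e_j$ with $|\alpha_j|\le\pi$. Let $G$ be the map in the theorem with these $\alpha_j$. We have $g_\alpha'(\zeta)=e^{i\alpha\zeta}\ne0$ and $g_\alpha''=i\alpha g_\alpha'$. So $G'$ is invertible, the $j$-th component of $G''(a,b)$ is $i\alpha_jg_{\alpha_j}'(\varphi_j(z))\varphi_j(a)\varphi_j(b)$, the $W$-component is $0$, and $(G')^{-1}G''=\Gamma$. Therefore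
\[
D_a\big(F'(G')^{-1}\big)=F''(a,\cdot)(G')^{-1}-F'(G')^{-1}G''(a,\cdot)(G')^{-1}=F'\big(\Gamma(a,\cdot)-\Gamma(a,\cdot)\big)(G')^{-1}=0 .
\]
So $F'=AG'$ with a constant invertible linear map $A$, and $F=AG+c$ for a constant $c$.

Conversely, let $0<|\alpha|\le\pi$. On a vertical strip of width $1$ the number $e^{i\alpha\zeta}$ has argument $\alpha\operatorname{Re}\zeta$, which runs through an open interval of length $|\alpha|\le\pi$, and modulus $e^{-\alpha\operatorname{Im}\zeta}$, which runs through $(0,\infty)$. So $e^{i\alpha\zeta}$ maps the strip injectively onto an open sector of angle $|\alpha|$, which is convex, and $g_\alpha$ maps it onto an affine image of the sector. For $\alpha=0$ the image is the strip itself. By \eqref{eq:product}, each listed map is a biholomorphism of $\Omega$ onto a product of such domains and $C'+iW$, which is convex. For $\alpha\ne0$ and real $s$,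
\[
g_\alpha(\zeta+is)=e^{-\alpha s}g_\alpha(\zeta)+\frac{e^{-\alpha s}-1}{i\alpha},
\]
so translation by $iy$ becomes affine in each coordinate with $\alpha_j\ne0$, and it remains a translation in the others and on $W_{\mathbb{C}}$. Post-composition with an invertible affine map preserves the convexity of the image and conjugates affine maps to affine maps.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Zimmer}
Andrew Zimmer, \emph{Kobayashi hyperbolic convex domains not biholomorphic to bounded convex domains}, arXiv:2006.07939 (2020).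
\end{thebibliography}
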